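# Separated bumps for Calderón–Zygmund operators: one integral decides

## 1. Guessing how large the bump must be

Take a Calderón–Zygmund operator $T$, for instance the Hilbert transform, and two weights $u,\sigma$. When is $f\mapsto T(f\sigma)$ bounded from $L^p(\sigma)$ into $L^p(u)$, or into weak $L^p(u)$, with a constant read off from averages of the weights over balls? The crudest candidate is $\sup_Q\langle u\rangle_Q^{1/p}\langle\sigma\rangle_Q^{1/p'}$, and Section 3 will show that it is too small. So one enlarges, or "bumps", one factor: $\langle u\rangle_Q^{1/p}$ is the $L^p$ average of $u^{1/p}$, and we replace it by an average in an Orlicz norm given by a function $A(t)$ somewhat larger than $t^p$. How much larger must $A$ be?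

The answer that one would first guess is that a single integral decides, namely that we need exactly
$$\int^\infty\Big(\frac{s^p}{A(s)}\Big)^{\frac1{p-1}}\frac{ds}{s}<\infty. \tag{1}$$
The heuristic is that $s^p/A(s)$ measures what the bump gains where the weight has size $s$, that $ds/s$ runs once over every scale, and that the operator adds up the scales. Anderson, Cruz-Uribe and Moen ("Logarithmic bump conditions for Calderón–Zygmund operators on spaces of homogeneous type", arXiv:1308.2026, 2013) prove estimates of this kind for $A(t)=t^p\log(e+t)^{p-1+\delta}$, $\delta>0$, and conjecture them under the weaker hypothesis $\bar A\in B_{p'}$, which we will recognize as (1). The guess is right. We first fix the words, then test it.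

**Spaces.** A *space of homogeneous type* is a triple $(X,\rho,\mu)$. Here $\rho$ is a quasi-metric: symmetric, with $\rho(x,y)\le\kappa(\rho(x,z)+\rho(z,y))$ for some $\kappa\ge1$. And $\mu$ is a nonzero Borel measure, finite and positive on balls $B(x,r)=\{y:\rho(x,y)<r\}$ and doubling: $\mu(B(x,2r))\le C_\mu\,\mu(B(x,r))$. Example: $\mathbb R$ with Lebesgue measure and $\rho(x,y)=|x-y|^2$ is one, with $\kappa=2$, since $(s+t)^2\le2(s^2+t^2)$. Balls are taken to be measurable. A power of $\rho$ is comparable to a metric (Macías–Segovia), so balls are neighborhoods of their centers. "Locally integrable" means integrable on balls, and a *weight* is a locally integrable function that is positive $\mu$-a.e. Throughout $1<p<\infty$ and $1/p+1/p'=1$.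

**Operators.** A *Calderón–Zygmund operator* $T$ is bounded on $L^2(\mu)$ and satisfies $Tf(x)=\int_XK(x,y)f(y)\,d\mu(y)$ for $f\in L^2(\mu)$ with bounded support and a.e. $x\notin\operatorname{supp}f$, where for some $C>0$, $\gamma>0$
$$|K(x,y)|\le\frac C{\mu(B(x,\rho(x,y)))},$$
$$|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C\Big(\frac{\rho(x,x')}{\rho(x,y)}\Big)^\gamma\frac1{\mu(B(x,\rho(x,y)))}\quad\text{if }\rho(x,y)\ge C\rho(x,x').$$
(The representation is needed only almost everywhere off the support.)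

**Young functions.** A *Young function* $\Phi:[0,\infty)\to[0,\infty)$ is continuous, convex and increasing, with $\Phi(0)=0$ and $\Phi(t)/t\to\infty$. Its *complementary function* is $\bar\Phi(s)=\sup_{t>0}\{st-\Phi(t)\}$. For $1<q<\infty$, $\Phi\in B_q$ means $\int_1^\infty\Phi(t)t^{-q}\frac{dt}t<\infty$. On a set $Q$ with $0<\mu(Q)<\infty$,
$$\|f\|_{\Phi,Q}=\inf\Big\{\lambda>0:\frac1{\mu(Q)}\int_Q\Phi\Big(\frac{|f|}\lambda\Big)d\mu\le1\Big\}.$$
Example: for $E\subset Q$ with $\mu(E)>0$, the condition on $\lambda$ for $f=1_E$ reads $\Phi(1/\lambda)\le\mu(Q)/\mu(E)$, so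
$$\|1_E\|_{\Phi,Q}=\frac1{\Phi^{-1}(\mu(Q)/\mu(E))}.\tag{2}$$
($\Phi$ is strictly increasing where it is positive, so $\Phi^{-1}$ is defined on $(0,\infty)$.) For $\Phi(t)=t^p$ the norm is $\langle|f|^p\rangle_Q^{1/p}$, where $\langle w\rangle_Q=\mu(Q)^{-1}\int_Qw\,d\mu$. We also write $w_Q=\langle w\rangle_Q$ and $w(Q)=\int_Qw\,d\mu$.

**Separated bump constants.** With suprema over all balls,
$$[u,\sigma]_{A,p}=\sup_Q\|u^{1/p}\|_{A,Q}\langle\sigma\rangle_Q^{1/p'},\qquad[\sigma,u]_{B,p'}=\sup_Q\|\sigma^{1/p'}\|_{B,Q}\langle u\rangle_Q^{1/p}.$$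
Each constant bumps one weight only. Example: for $u=\sigma=1$, (2) gives $[1,1]_{A,p}=1/A^{-1}(1)$.

A function $f\in L^p(\sigma)$ is *admissible* if $f\sigma$ is bounded with bounded support. Then $f\sigma\in L^2(\mu)$ and $T(f\sigma)$ is defined.

**Theorem 1.** Let $1<p<\infty$, let $A,B$ be Young functions with $\bar A\in B_{p'}$, $\bar B\in B_p$, let $T$ be a Calderón–Zygmund operator on a space of homogeneous type $X$, and let $(u,\sigma)$ be weights. For all admissible $f$:

(a') if $[u,\sigma]_{A,p}<\infty$, then $\|T(f\sigma)\|_{L^{p,\infty}(u)}\le C(T,X,p,A)\,[u,\sigma]_{A,p}\,\|f\|_{L^p(\sigma)}$;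

(b') if $[u,\sigma]_{A,p}<\infty$ and $[\sigma,u]_{B,p'}<\infty$, then $\|T(f\sigma)\|_{L^p(u)}\le C(T,X,p,A,B)\,\big([u,\sigma]_{A,p}+[\sigma,u]_{B,p'}\big)\|f\|_{L^p(\sigma)}$.

**Theorem 2.** Let $H$ be the Hilbert transform on $\mathbb R$ and $A,B$ arbitrary Young functions. Then (a') holds for $T=H$ with $C=C(p,A)$ if and only if $\bar A\in B_{p'}$. And (b') holds for $T=H$ with $C=C(p,A,B)$ if and only if $\bar A\in B_{p'}$ and $\bar B\in B_p$.

The letters $C,c$ denote positive constants that depend only on the allowed data and may change from line to line.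

## 2. The condition $\bar A\in B_{p'}$ in three forms

Our first task is to remove $\bar A$ from the hypothesis. Put $r=p'-1=\frac1{p-1}$, so that $pr=p'$.

**Lemma 3.** For a Young function $A$ and $a>0$ with $A(a)>0$, the following are equivalent:

(i) $\bar A\in B_{p'}$; (ii) $\displaystyle\int_a^\infty\Big(\frac{s^p}{A(s)}\Big)^r\frac{ds}s<\infty$; (iii) $\displaystyle\int_{A(a)}^\infty\Big(\frac{A^{-1}(t)}t\Big)^{p'}dt<\infty$.

*Proof.* The choice of $a$ is irrelevant, because the integrands are bounded on compact subsets of the relevant ranges. Let $m(s)=A(s)/s$. It is continuous, nondecreasing and tends to $\infty$. On $[a,\infty)$ both $A$ and $m$ are locally absolutely continuous, so we may change variables and integrate by parts, and $A$ is strictly increasing there. The link between $A$ and $\bar A$ is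
$$\bar A(m(s))\le A(s)\le\bar A(2m(s)).\tag{3}$$
On the right, take $t=s$ in the supremum: $\bar A(2m(s))\ge2m(s)s-A(s)=A(s)$. On the left, if $\tau\le s$ then $\tau m(s)-A(\tau)\le s\,m(s)=A(s)$; if $\tau>s$ then $A(\tau)=\tau m(\tau)\ge\tau m(s)$, so $\tau m(s)-A(\tau)\le0$. Note also that $(s^p/A)^r=s^{p'}A^{-r}=s\,m^{-r}$, and that with $t=A(s)$ the integral in (iii) equals $\int_a^\infty s^{p'}A^{-p'}dA$.

*(i)⇒(ii).* Take $a$ so large that $2m(a)\ge1$. Since $\int_v^{2v}\bar A(\tau)\tau^{-p'}\frac{d\tau}\tau\ge c\,\bar A(v)v^{-p'}$, (i) gives $\bar A(v)\le Cv^{p'}$ for $v\ge1$. So $S\,m(S)=A(S)\le\bar A(2m(S))\le Cm(S)^{p'}$, that is, $S\,m(S)^{-r}\le C$ for $S\ge a$. Substituting $v=2m(s)$ and using (3),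
$$\infty>\int_{2m(a)}^\infty\bar A(v)v^{-p'}\frac{dv}v\ge2^{-p'}\int_a^\infty A\,m^{-p'}\frac{dm}m=2^{-p'}\int_a^\infty s\,m^{-r-1}dm.$$
Integrating by parts, $\int_a^Ss\,m^{-r}\frac{ds}s=\int_a^Sm^{-r}ds\le S\,m(S)^{-r}+r\int_a^Ss\,m^{-r-1}dm\le C$.

*(ii)⇒(iii).* Since $d(A^{-r})=-rA^{-p'}dA$,
$$\int_a^Ss^{p'}A^{-p'}dA=-\frac1r\big[s^{p'}A^{-r}\big]_a^S+\frac{p'}r\int_a^Ss^{p'}A^{-r}\frac{ds}s\le C.$$

*(iii)⇒(i).* Since $d\log m=d\log A-\frac{ds}s\le\frac{dA}A$, (3) gives
$$\int_{m(a)}^\infty\bar A(v)v^{-p'}\frac{dv}v=\int_a^\infty\bar A(m)m^{-p'}\frac{dm}m\le\int_a^\infty A\,m^{-p'}\frac{dA}A=\int_a^\infty s^{p'}A^{-p'}dA<\infty.\qquad\square$$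

Form (ii) is the guess (1). Here are three functions to keep in mind.

*No bump.* For $A(t)=t^p$ the integrand in (ii) is $1/s$, and the integral diverges.

*Logarithmic bump.* For $A(t)=t^p\log(e+t)^{p-1+\delta}$ we get $(s^p/A)^r=\log(e+s)^{-1-\delta r}$, and the integral converges exactly because $\delta>0$.

*Doubly logarithmic bump.* Let $A(t)=\int_0^ts^{p-1}L(s)\,ds$ with $L(s)=\log(e+s)^{p-1}\big(\log\log(e^e+s)\big)^{p-1+\delta}$, $\delta>0$. The integrand is increasing, so $A$ is a Young function. We have $A(t)\le t^pL(t)/p$ and $A(t)\ge ct^pL(t/2)\ge ct^pL(t)$. Indeed $\log(e+t/2)\ge\frac12\log(e+t)$, likewise with $e^e$ in place of $e$, and hence $\log\log(e^e+t/2)\ge\log\log(e^e+t)-\log2\ge(1-\log2)\log\log(e^e+t)$. So $(s^p/A)^r$ is comparable to $\log(e+s)^{-1}(\log\log(e^e+s))^{-1-\delta r}$, and (ii) holds. But $A(t)\le C\,t^p\log(e+t)^{p-1+\delta'}$ for every $\delta'>0$, so this bump asks less of the weights than any logarithmic one. It will be the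 test case for our methods.

## 3. A spike on the line forces the integral

We test the guess on the simplest pair that has many scales: $u$ is essentially the indicator of a short interval, and $\sigma$ is as large as the bump condition permits. This proves the necessity half of Theorem 2. Let $Hf(x)=\frac1\pi\,\mathrm{p.v.}\!\int\frac{f(y)}{x-y}dy$.

**Step 1: $\bar A\in B_{p'}$ is necessary in (a') and in (b').** The aim of this step is to build, when $\bar A\notin B_{p'}$ and for an arbitrary Young function $B$ and each $\varepsilon\in(0,\frac14)$, weights whose two bump constants are bounded independently of $\varepsilon$ while the weak-type constant of $H$ tends to $\infty$ as $\varepsilon\to0$.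

*Regularizing $A$.* Let $A_1(t)=A(t)+t^p$, a Young function with $\|\cdot\|_{A,Q}\le\|\cdot\|_{A_1,Q}$. By Lemma 3, (ii) fails for $A$, and then it fails for $A_1$. If $A(s)\ge s^p$ for all large $s$, then $A_1\le2A$ there. Otherwise there are arbitrarily large $S$ with $A(S)<S^p$. For such $S$ and $s\in[S/2,S]$ we have $A(s)\le A(S)<S^p\le2^ps^p$, so $(s^p/A_1(s))^r\ge(1+2^p)^{-r}$. Infinitely many of these intervals can be chosen disjoint, and each contributes at least $(1+2^p)^{-r}\log2$.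

Let $\psi=A_1^{-1}$, a concave increasing bijection of $[0,\infty)$. Then $\psi(2t)\le2\psi(t)$, and $\psi(t)\le t^{1/p}$ because $A_1(t)\ge t^p$. By Lemma 3,
$$\int_2^\infty\Big(\frac{\psi(t)}t\Big)^{p'}dt=\infty.\tag{4}$$

*The weights.* Put $\sigma(x)=\psi\big(\min(|x|,1)/\varepsilon\big)^{p'}$ and $M=\psi(1/\varepsilon)^{p'}\ge\sigma$. Let $u=1_{[0,\varepsilon]}+\tau$ with $\tau>0$ so small that $\tau^{1/p}M^{1/p'}\le\min(1,\psi(1))$. (The summand $\tau$ only makes $u$ positive.)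

*First bump.* Let $Q$ be an interval, $h=|Q|$, $\beta=\max(h/\varepsilon,1)$. By (2), $\|u^{1/p}\|_{A_1,Q}\le\|1_{[0,\varepsilon]}\|_{A_1,Q}+\tau^{1/p}/\psi(1)$, and the second term times $\langle\sigma\rangle_Q^{1/p'}$ is at most $1$. The first term vanishes unless $|Q\cap[0,\varepsilon]|>0$. In that case it equals $1/\psi(h/|Q\cap[0,\varepsilon]|)\le1/\psi(\beta)$, and $Q\subset[-h,h+\varepsilon]$, so on $Q$
$$\sigma^{1/p'}\le\psi\big((h+\varepsilon)/\varepsilon\big)\le\psi(2\beta)\le2\psi(\beta).\tag{5}$$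
Hence $[u,\sigma]_{A,p}\le[u,\sigma]_{A_1,p}\le3$.

*Second bump.* Let $B(b)=1$. Then
$$\|\sigma^{1/p'}\|_{B,Q}\langle u\rangle_Q^{1/p}\le b^{-1}\sup_Q\sigma^{1/p'}\Big(\tau^{1/p}+\big(|Q\cap[0,\varepsilon]|/h\big)^{1/p}\Big).$$
The $\tau$-part is at most $1/b$. If $|Q\cap[0,\varepsilon]|>0$, then by (5) $\sup_Q\sigma^{1/p'}\le2\psi(\beta)\le2\beta^{1/p}$, while $|Q\cap[0,\varepsilon]|/h\le1/\beta$, so the other part is at most $2/b$. Hence $[\sigma,u]_{B,p'}\le3/b$.

*Lower bound.* Let $f(y)=y^{-p'/p}1_{(2\varepsilon,1)}(y)$, which is admissible, and let $I=\int_{2\varepsilon}^1y^{-p'}\sigma\,dy$. Then $\|f\|_{L^p(\sigma)}^p=I$, and $\int f\sigma\frac{dy}y=I$ because $\frac{p'}p+1=p'$. For $x\in[0,\varepsilon]$ and $y>2\varepsilon$ we have $0<y-x\le y$, so $|H(f\sigma)(x)|\ge I/\pi$. As $u([0,\varepsilon])\ge\varepsilon$, a bound $\|H(f\sigma)\|_{L^{p,\infty}(u)}\le\mathcal N\|f\|_{L^p(\sigma)}$ gives $\frac I\pi\varepsilon^{1/p}\le\mathcal NI^{1/p}$. Substituting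 $y=\varepsilon t$ we get $I=\varepsilon^{1-p'}\int_2^{1/\varepsilon}(\psi(t)/t)^{p'}dt$, and $\frac1p+\frac{1-p'}{p'}=0$, so
$$\mathcal N\ge\frac1\pi\varepsilon^{1/p}I^{1/p'}=\frac1\pi\Big(\int_2^{1/\varepsilon}\Big(\frac{\psi(t)}t\Big)^{p'}dt\Big)^{1/p'}\longrightarrow\infty\qquad(\varepsilon\to0)$$
by (4). But (a') would give $\mathcal N\le3C(p,A)$, and (b') would give $\mathcal N\le C(p,A,B)(3+3/b)$. So both fail for $H$ when $\bar A\notin B_{p'}$, the second for every $B$.

**Step 2: $\bar B\in B_p$ is necessary in (b').** The aim is to exchange the two weights by duality. Suppose $\|H(f\sigma)\|_{L^p(u)}\le\mathcal N\|f\|_{L^p(\sigma)}$ for all admissible $f$. Let $g\in L^{p'}(u)$ with $gu$ bounded with bounded support, and put $\phi=H(gu)\in L^2$. Let $E_n=\{|x|\le n,\ |\phi|\le n,\ \frac1n\le\sigma\le n\}$ and $f_n=\overline{\operatorname{sgn}\phi}\,|\phi|^{p'-1}1_{E_n}$, which is admissible, with $\|f_n\|^p_{L^p(\sigma)}=\int_{E_n}|\phi|^{p'}\sigma$ since $p(p'-1)=p'$.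 As $H$ is antisymmetric on $L^2$,
$$\int_{E_n}|\phi|^{p'}\sigma=\int H(gu)f_n\sigma=-\int H(f_n\sigma)gu\le\mathcal N\Big(\int_{E_n}|\phi|^{p'}\sigma\Big)^{1/p}\|g\|_{L^{p'}(u)}.$$
The integral is finite. Dividing and letting $n\to\infty$ gives $\|H(gu)\|_{L^{p'}(\sigma)}\le\mathcal N\|g\|_{L^{p'}(u)}$. Hence (b') for $(p,A,B)$ implies (b') for $(p',B,A)$ with the roles of $u$ and $\sigma$ interchanged; the sum of the two bump constants is unchanged. If $\bar B\notin B_p$, the latter fails by Step 1 applied with $(p',B,A)$ in place of $(p,A,B)$. So (b') for $(p,A,B)$ fails. $\square$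

With $A(t)=t^p$, Step 1 shows that plain averages do not suffice, as announced. From the side of necessity the guess is exact. The sufficiency half of Theorem 2 is Theorem 1, since $H$ is a Calderón–Zygmund operator on $\mathbb R$, and the rest of the notes prove Theorem 1.

## 4. From a kernel to averages over cubes

**Step 1: dyadic cubes.** We want sets that are nested or disjoint in place of balls. By Hytönen–Kairema (*Systems of dyadic cubes in a doubling metric space*, Colloq. Math. 126 (2012), Theorems 2.2 and 4.1, valid for quasi-metrics) there are finitely many systems $\mathcal D^t=\bigcup_{k\in\mathbb Z}\mathcal D^t_k$, $t=1,\dots,K$, of Borel sets, and constants $\delta\in(0,1)$ with $\kappa\delta\le\frac12$, $0<c_1\le C_1$, $C_2$, such that: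

* (D1) each $\mathcal D^t_k$ is a countable partition of $X$, and $\mathcal D^t_{k+1}$ refines $\mathcal D^t_k$;
* (D2) each $Q\in\mathcal D_k^t$ has a center $z_Q$ with $B(z_Q,c_1\delta^k)\subset Q\subset B(z_Q,C_1\delta^k)$;
* (D3) each ball $B(x,s)$ lies in some $Q\in\bigcup_t\mathcal D^t$ with $\operatorname{diam}Q\le C_2s$.

In (D3), $Q\subset B(x,(C_2+1)s)$, hence $\mu(Q)\le C\mu(B(x,s))$. On $\mathbb R$ one may think of the usual dyadic intervals and finitely many translated grids. A cube carries its level $k$ where needed (the same set can occur at several levels). Let $C_K\ge1$ be the constant in the kernel conditions, $\alpha=\max(2\kappa C_1,C_KC_1)$, and for $Q$ of level $k$ let $Q^*=B(z_Q,\alpha\delta^k)$. The following facts will be used.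

* $\mu(Q^*)\le C\mu(Q)$, and a parent has measure at most $C_3\ge1$ times that of its child: if $\hat Q$, of level $k-1$, is the parent of $Q$, then $\hat Q\subset B(z_Q,2\kappa C_1\delta^{k-1})$. Both follow from doubling.
* If $P\subset Q$ has larger level than $Q$ (level $k$), then $P^*\subset Q^*$: for $y\in P^*$, $\rho(y,z_Q)<\kappa(\alpha\delta^{k+1}+C_1\delta^k)\le(\frac\alpha2+\kappa C_1)\delta^k\le\alpha\delta^k$.
* $\overline Q\subset B(z_Q,2\kappa C_1\delta^k)\subset Q^*$: if $y\in\overline Q$, every $B(y,\epsilon)$ meets $Q$, so $\rho(y,z_Q)\le\kappa(\epsilon+C_1\delta^k)$ for all $\epsilon>0$.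
* $Q\cap\overline{X\setminus Q^*}=\emptyset$: if $y\in\overline{X\setminus Q^*}$, the same argument gives $\rho(y,z_Q)\ge\alpha\delta^k/\kappa\ge2C_1\delta^k$.

Since the cubes containing $x$ shrink into any ball around $x$, every open set is a countable union of cubes of each $\mathcal D^t$. So for locally integrable $h$ the averages over the cubes of $\mathcal D^t$ that contain $x$ converge to $h(x)$ for a.e. $x$, by martingale convergence. Let $Mf(x)=\max_t\sup_{x\in Q\in\mathcal D^t}\langle|f|\rangle_Q$. It is of weak type $(1,1)$: restrict to levels $\ge-n$, use the disjoint maximal cubes with $\langle|f|\rangle_Q>\lambda$, and let $n\to\infty$.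

**Step 2: very large cubes.** This guarantees that maximal cubes exist. For $x\in X$ let $Q_k(x)$ be the cube of $\mathcal D^t_k$ that contains $x$. We claim that as $k\to-\infty$, *either $\mu(Q_k(x))\to\infty$, or $\mu(X)<\infty$ and $Q_k(x)=X$ for all sufficiently negative $k$.*

Suppose $\mu(Q_k(x))\le L$ for all $k$. Every $B(x,R)$ is contained in $B(z_{Q_k(x)},C\delta^k)$ for $k$ sufficiently negative, so $\mu(B(x,R))\le CL$, and $\mu(X)<\infty$. If $X$ were unbounded, take $y_n$ with $R_n=\rho(x,y_n)\to\infty$. The balls $B(x,\frac{R_n}{2\kappa})$ and $B(y_n,\frac{R_n}{2\kappa})$ are disjoint, and the latter has measure at least $c\mu(B(y_n,2\kappa R_n))\ge c\mu(B(x,R_n))$. In the limit $\mu(X)\ge(1+c)\mu(X)$, which is absurd as $0<\mu(X)<\infty$. So $X$ is bounded, and $B(z_{Q_k(x)},c_1\delta^k)=X$ for $k$ sufficiently negative.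

**Step 3: weak type $(1,1)$ of $T$.** It controls $T$ outside a small exceptional set.

**Lemma 4.** For bounded $f$ with bounded support and $\lambda>0$, $\mu\{|Tf|>\lambda\}\le C\|f\|_{L^1(\mu)}/\lambda$.

*Proof.* If $\mu(X)<\infty$ and $\lambda\le\langle|f|\rangle_X$, then $\mu(X)\le\|f\|_1/\lambda$ and there is nothing to do. Otherwise, by Step 2, along each increasing chain of cubes the averages of $|f|$ eventually drop to $\lambda$ or below. So $\bigcup\{Q\in\mathcal D^1:\langle|f|\rangle_Q>\lambda\}$ is the disjoint union of maximal such cubes $Q_j$. Each $Q_j$ has a least level $k_j$ (otherwise $Q_j=X$ by Step 2), and we label it with that level. Its parent is then a strictly larger set, so its average is at most $\lambda$ and $\langle|f|\rangle_{Q_j}\le C_3\lambda$. Also $|f|\le\lambda$ a.e. off $\bigcup Q_j$.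

Put $g=f1_{(\bigcup Q_j)^c}+\sum_j\langle f\rangle_{Q_j}1_{Q_j}$ and $b_j=(f-\langle f\rangle_{Q_j})1_{Q_j}$. Then $|g|\le C\lambda$ and $\|g\|_1\le\|f\|_1$, so $\mu\{|Tg|>\lambda/2\}\le C\lambda^{-2}\|g\|_2^2\le C\|f\|_1/\lambda$. Next, $\mu(\bigcup Q_j^*)\le C\sum\mu(Q_j)\le C\|f\|_1/\lambda$. As $\sum b_j$ converges in $L^2$ (the supports are disjoint), a subsequence of the partial sums of $\sum Tb_j$ converges a.e. to $T\sum b_j$, so $|T\sum b_j|\le\sum|Tb_j|$ a.e.

For a.e. $x\notin Q_j^*$ we have $x\notin\overline{Q_j}\supset\operatorname{supp}b_j$, and $\rho(z_{Q_j},x)\ge\alpha\delta^{k_j}\ge C_K\rho(z_{Q_j},y)$ for $y\in Q_j$. Using $\int b_j=0$,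
$$|Tb_j(x)|\le\int|K(x,y)-K(x,z_{Q_j})||b_j(y)|\,d\mu(y)\le C\Big(\frac{\delta^{k_j}}{\rho(z_{Q_j},x)}\Big)^\gamma\frac{\|b_j\|_1}{\mu(B(z_{Q_j},\rho(z_{Q_j},x)))}.$$
The annulus $2^i\alpha\delta^{k_j}\le\rho(z_{Q_j},x)<2^{i+1}\alpha\delta^{k_j}$ contributes at most $C2^{-i\gamma}\|b_j\|_1$ by doubling. Summing over $i\ge0$, $\int_{X\setminus Q_j^*}|Tb_j|\le C\|b_j\|_1$. Since $\sum\|b_j\|_1\le2\|f\|_1$, Chebyshev's inequality finishes the proof. $\square$

**Step 4: the far part of $T$ is almost constant on a cube.** This lets us compare a bad point with a good point nearby.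

**Lemma 5.** For $f$ bounded with bounded support, $P$ a cube of level $k$, and a.e. $x,x'\in P$,
$$|T(f1_{X\setminus P^*})(x)-T(f1_{X\setminus P^*})(x')|\le C\inf_PMf.$$

*Proof.* $P$ does not meet $\overline{X\setminus P^*}$, so the kernel representation holds a.e. on $P$. For $y\notin P^*$ and $x\in P$, $\rho(z_P,y)\ge\alpha\delta^k\ge C_K\rho(z_P,x)$, so $|K(x,y)-K(z_P,y)|\le C(\delta^k/\rho(z_P,y))^\gamma/\mu(B(z_P,\rho(z_P,y)))$, and likewise for $x'$. So the difference is at most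
$$2C\int_{\rho(z_P,y)\ge\alpha\delta^k}\Big(\frac{\delta^k}{\rho(z_P,y)}\Big)^\gamma\frac{|f(y)|\,d\mu(y)}{\mu(B(z_P,\rho(z_P,y)))}\le C\sum_{i\ge0}2^{-i\gamma}\langle|f|\rangle_{B(z_P,2^{i+1}\alpha\delta^k)}.$$
Each of these balls contains $P$ and, by (D3), lies in a dyadic cube of comparable measure, so each average is at most $C\inf_PMf$. $\square$

**Step 5: sparse domination.** We replace $T$ by a positive sum over cubes.

**Proposition 6.** There are $C,\eta>0$, depending on $T,X$, such that for every ball $B$ and bounded $f$ with $\operatorname{supp}f\subset B$ there are countable $\mathcal S_t\subset\mathcal D^t$ and disjoint sets $E_Q\subset Q$ ($Q\in\mathcal S_t$) with $\mu(E_Q)\ge\eta\mu(Q)$, such that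
$$|Tf|\le C\sum_{t=1}^K\sum_{Q\in\mathcal S_t}\langle|f|\rangle_Q1_Q\quad\text{a.e. on }B.$$

*Proof.* By (D3) choose $Q_0\supset B$ in some $\mathcal D^{t_0}$. Then $f=f1_{Q_0^*}$.

*One round.* For $Q\in\mathcal D^{t_0}$ we find disjoint $P_j\subsetneq Q$ in $\mathcal D^{t_0}$ of larger level with $\sum\mu(P_j)\le\frac12\mu(Q)$ and, a.e. on $Q$,
$$|T(f1_{Q^*})|\le C\langle|f|\rangle_{Q^*}+\sum_j\big(|T(f1_{P_j^*})|+C\langle|f|\rangle_{P_j^*}\big)1_{P_j}.\tag{6}$$
If $f1_{Q^*}=0$ a.e., take no $P_j$. Otherwise let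
$$E=\big\{x\in Q:\max\big(|T(f1_{Q^*})|,M(f1_{Q^*})\big)>\Lambda\langle|f|\rangle_{Q^*}\big\}.$$
By the weak type bounds, $\mu(E)\le\frac C\Lambda\mu(Q^*)\le\frac C\Lambda\mu(Q)$. Put $\theta=\frac1{4C_3}$, and let the $P_j$ be the cubes inside $Q$ of smallest level, exceeding that of $Q$, with $\mu(P_j\cap E)>\theta\mu(P_j)$. For $\Lambda$ large, $\mu(E)\le\frac\theta2\mu(Q)$. So $P_j\ne Q$ as sets, and $\sum\mu(P_j)\le\theta^{-1}\mu(E)\le\frac12\mu(Q)$. Since dyadic averages of $1_E$ converge to $1$ a.e. on $E$, $E\subset\bigcup P_j$ up to a null set. The parent of $P_j$ was not selected, or is $Q$; in either case $\mu(P_j\cap E)\le\theta C_3\mu(P_j)=\frac14\mu(P_j)$.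

Off $\bigcup P_j$, (6) is clear from the definition of $E$. On $P_j$: by Lemma 4, for $\Lambda'$ large, the set of $x'\in P_j$ with $|T(f1_{P_j^*})(x')|>\Lambda'\langle|f|\rangle_{P_j^*}$ has measure at most $\frac14\mu(P_j)$. (If the average is $0$, then $T(f1_{P_j^*})=0$.) So at least half of $P_j$ consists of points $x'\in P_j\setminus E$ with $|T(f1_{P_j^*})(x')|\le\Lambda'\langle|f|\rangle_{P_j^*}$. Since $P_j^*\subset Q^*$, Lemma 5 for $f1_{Q^*}$ gives, for a.e. $x\in P_j$ and a.e. such $x'$,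
$$|T(f1_{Q^*\setminus P_j^*})(x)|\le|T(f1_{Q^*})(x')|+|T(f1_{P_j^*})(x')|+C\Lambda\langle|f|\rangle_{Q^*}\le C\langle|f|\rangle_{Q^*}+C\langle|f|\rangle_{P_j^*},$$
where $M(f1_{Q^*})(x')\le\Lambda\langle|f|\rangle_{Q^*}$ was used. Adding $|T(f1_{P_j^*})(x)|$ gives (6).

*Iteration.* Apply the round to $Q_0$, then to all its $P_j$, and so on. Let $\mathcal G_n$ be the cubes produced after $n$ rounds ($\mathcal G_0=\{Q_0\}$), and $\mathcal S_0=\bigcup_n\mathcal G_n$. After $n$ rounds, a.e. on $Q_0$,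
$$|Tf|\le C\sum_{k<n}\sum_{Q\in\mathcal G_k}\langle|f|\rangle_{Q^*}1_Q+\sum_{P\in\mathcal G_n}\big(|T(f1_{P^*})|+C\langle|f|\rangle_{P^*}\big)1_P.$$
The sets $\bigcup\mathcal G_n$ decrease and have measure at most $2^{-n}\mu(Q_0)$, so a.e. point is outside $\bigcup\mathcal G_n$ for large $n$, where the last sum vanishes. Hence $|Tf|\le C\sum_{Q\in\mathcal S_0}\langle|f|\rangle_{Q^*}1_Q$ a.e. on $Q_0$. With $E_Q$ equal to $Q$ minus the cubes selected in it, the $E_Q$ are disjoint and $\mu(E_Q)\ge\frac12\mu(Q)$.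

*Back to dyadic averages.* By (D3), $Q^*\subset R(Q)\in\mathcal D^t$ for some $t=t(Q)$, with $\mu(R(Q))\le C\mu(Q)$, so $\langle|f|\rangle_{Q^*}1_Q\le C\langle|f|\rangle_{R(Q)}1_{R(Q)}$. For given $t$ and $R$, the $Q$ with $t(Q)=t$, $R(Q)=R$ have disjoint $E_Q\subset R$ of measure at least $\eta\mu(R)$, so there are at most $1/\eta$ of them. Take $\mathcal S_t=\{R(Q):t(Q)=t\}$ as a family of sets, with $E_R$ one of these $E_Q$. $\square$

## 5. A testing inequality for strongly sparse families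

Theorem 1 now concerns positive sums over cubes, and the bump enters only through one inequality, stated as Theorem 7. In this section we state it and deduce Theorem 1 from it. Its proof occupies Sections 6–9.

**Definition.** Consider a finite family $\mathcal S$ of distinct measurable sets ("cubes") with $0<\mu(Q)<\infty$, any two nested or disjoint. The first generation below $Q\in\mathcal S$ consists of the maximal elements of $\{Q'\in\mathcal S:Q'\subsetneq Q\}$, the second of the first generations below these, and so on; the $0$-th is $\{Q\}$ itself. $\mathcal S$ is *strongly sparse* if the first generation below every $Q\in\mathcal S$ has total measure at most $\frac12\mu(Q)$.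

Then the $n$-th generation below $Q$ has total measure at most $2^{-n}\mu(Q)$. Subfamilies are strongly sparse: the first $\mathcal S'$-generation below $Q$ is covered by the first $\mathcal S$-generation. Example: the intervals $[0,2^{-k})$, $0\le k\le K$, form a strongly sparse family; an interval together with both its halves does not.

**Theorem 7.** Let $A$ be a Young function with $\bar A\in B_{p'}$. There is $C=C(p,A)$ such that: if $\mathcal S$ is a finite strongly sparse family, and $u,\sigma\ge0$ are integrable on the cubes of $\mathcal S$ with $\|u^{1/p}\|_{A,Q}<\infty$ and $\|u^{1/p}\|_{A,Q}\,\sigma_Q^{1/p'}\le1$ for all $Q\in\mathcal S$, then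
$$\int\Big(\sum_{Q\in\mathcal S}u_Q1_Q\Big)^{p'}\sigma\,d\mu\le C\,u\Big(\bigcup\mathcal S\Big).$$

**Step 1: splitting.** The families of Proposition 6 are not strongly sparse, but they split. Let $\mathcal S'$ be a finite subfamily of some $\mathcal S_t$. Then $\sum_{Q'\in\mathcal S',Q'\subset Q}\mu(Q')\le\eta^{-1}\mu(Q)$ for $Q\in\mathcal S'$. The unions $U_k$ of the $k$-th $\mathcal S'$-generation below $Q$ decrease in $k$, so $(L+1)\mu(U_L)\le\eta^{-1}\mu(Q)$, and $\mu(U_L)\le\frac12\mu(Q)$ for $L=\lceil2/\eta\rceil$. Sorting the cubes of $\mathcal S'$ by their generation modulo $L$, we see that $\mathcal S'$ is a union of $L$ strongly sparse families.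

**Step 2: cubes versus balls.** Our constants are suprema over balls, and we need them over cubes. If $Q\subset B_Q=B(z_Q,C_1\delta^k)$ as in (D2), then $\mu(B_Q)\le C'\mu(Q)$ with $C'\ge1$, hence $\langle\sigma\rangle_Q\le C'\langle\sigma\rangle_{B_Q}$. By convexity, for $v\ge0$, $\langle A(v/(C'\lambda))\rangle_Q\le\frac1{C'}\langle A(v/\lambda)\rangle_Q\le\langle A(v/\lambda)\rangle_{B_Q}$, so $\|v\|_{A,Q}\le C'\|v\|_{A,B_Q}$. So the bump constants over cubes are at most $C$ times those over balls.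

Write $A_{\mathcal S}h=\sum_{Q\in\mathcal S}\langle h\rangle_Q1_Q$. For $h,g\ge0$, $\int A_{\mathcal S}(h)g\,d\mu=\int hA_{\mathcal S}(g)\,d\mu$.

**Corollary 8.** If $N=[u,\sigma]_{A,p}<\infty$ for weights $u,\sigma$ and $\bar A\in B_{p'}$, then for every finite strongly sparse $\mathcal S\subset\mathcal D^t$ and every measurable $E$,
$$\|A_{\mathcal S}(1_Eu)\|_{L^{p'}(\sigma)}\le CN\,u\big(E\cap\textstyle\bigcup\mathcal S\big)^{1/p'}.$$

*Proof.* The weights are positive a.e., so $N>0$ and $\sigma_Q>0$, whence $\|u^{1/p}\|_{A,Q}<\infty$. Apply Theorem 7 to $1_Eu$ and $(CN)^{-p'}\sigma$; passing from $u$ to $1_Eu$ does not increase the bump norms. $\square$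

**Step 3: proof of (a').** Let $N=[u,\sigma]_{A,p}<\infty$, $f$ admissible, $B\supset\operatorname{supp}(f\sigma)$ a ball, $\lambda>0$, and $E=\{x\in B:|T(f\sigma)|>\lambda\}$. Then $u(E)\le u(B)<\infty$, and we may assume $u(E)>0$. By Proposition 6 applied to $f\sigma$, symmetry of $A_{\mathcal S_t}$, Hölder's inequality, and Corollary 8 (for finite subfamilies of $\mathcal S_t$ after splitting, then monotone convergence),
$$\lambda u(E)\le\int_E|T(f\sigma)|u\,d\mu\le C\sum_t\int|f|A_{\mathcal S_t}(1_Eu)\,\sigma\,d\mu\le C\|f\|_{L^p(\sigma)}\sum_t\|A_{\mathcal S_t}(1_Eu)\|_{L^{p'}(\sigma)}\le CN\|f\|_{L^p(\sigma)}u(E)^{1/p'}.$$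
So $\lambda u(E)^{1/p}\le CN\|f\|_{L^p(\sigma)}$. Let $B\uparrow X$. This proves (a'), given Theorem 7.

**Step 4: testing for positive dyadic operators.** For the strong type we need to pass from indicators to general functions on both sides.

**Proposition 9.** Let $\mathcal S$ be a finite family of pairwise nested-or-disjoint cubes with $u(Q),\sigma(Q)\in(0,\infty)$ such that for all $Q_0\in\mathcal S$
$$\Big\|\sum_{Q\in\mathcal S,Q\subset Q_0}u_Q1_Q\Big\|_{L^{p'}(\sigma)}\le\mathfrak T_1u(Q_0)^{1/p'},\qquad\Big\|\sum_{Q\in\mathcal S,Q\subset Q_0}\sigma_Q1_Q\Big\|_{L^p(u)}\le\mathfrak T_2\sigma(Q_0)^{1/p}.$$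
Then $\Pi:=\sum_{Q\in\mathcal S}\langle f\sigma\rangle_Q\langle gu\rangle_Q\mu(Q)\le C_p(\mathfrak T_1+\mathfrak T_2)\|f\|_{L^p(\sigma)}\|g\|_{L^{p'}(u)}$ for $f,g\ge0$.

*Proof.* We may assume both norms finite. Put $f_Q^\sigma=\sigma(Q)^{-1}\int_Qf\sigma$ and $g_Q^u=u(Q)^{-1}\int_Qgu$. Let $\mathcal F$ contain the maximal cubes of $\mathcal S$ and, with each $F$, its children, i.e. the maximal $Q\subsetneq F$ in $\mathcal S$ with $f_Q^\sigma>2f_F^\sigma$; $\mathrm{ch}(F)$ is the set of these. Define $\mathcal G$ likewise from $g,u$. Let $\pi_{\mathcal F}(Q),\pi_{\mathcal G}(Q)$ be the minimal principal cubes containing $Q$. Then $f_Q^\sigma\le2f^\sigma_{\pi_{\mathcal F}(Q)}$ and $g_Q^u\le2g^u_{\pi_{\mathcal G}(Q)}$. Since averages more than double along chains, $\sum_F(f_F^\sigma)^p1_F\le C(f^\star)^p$ with $f^\star=\sup_{Q\in\mathcal S}f_Q^\sigma1_Q$.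

*Doob's inequality.* $\{f^\star>\lambda\}$ is the disjoint union of the maximal $Q$ with $f_Q^\sigma>\lambda$, so $\lambda\sigma(f^\star>\lambda)\le\int_{\{f^\star>\lambda\}}f\sigma$. Multiplying by $p\lambda^{p-2}$, integrating in $\lambda$ and using Hölder gives $\|f^\star\|_{L^p(\sigma)}\le p'\|f\|_{L^p(\sigma)}$ ($f^\star$ takes finitely many values, so its norm is finite). Hence $\sum_F(f_F^\sigma)^p\sigma(F)\le C\|f\|^p_{L^p(\sigma)}$, and similarly $\sum_G(g_G^u)^{p'}u(G)\le C\|g\|^{p'}_{L^{p'}(u)}$.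

*Splitting the sum.* For each $Q$, $\pi_{\mathcal F}(Q)$ and $\pi_{\mathcal G}(Q)$ both contain $Q$, hence are nested. By symmetry we consider only those $Q$ with $\pi_{\mathcal G}(Q)\subset\pi_{\mathcal F}(Q)$. Fix $F$ and let $\mathcal Q_F=\{Q:\pi_{\mathcal F}(Q)=F,\ \pi_{\mathcal G}(Q)\subset F\}$. A child $F'\in\mathrm{ch}(F)$ satisfies $F'\subsetneq Q$ or $F'\cap Q=\emptyset$ for $Q\in\mathcal Q_F$. Let $\mathcal F^*(F)$ be the children contained in some $Q\in\mathcal Q_F$, and
$$g_F=g1_{F\setminus\bigcup\mathrm{ch}(F)}+\sum_{F'\in\mathcal F^*(F)}g_{F'}^u1_{F'}.$$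
Then $\int_Qgu=\int_Qg_Fu$ for $Q\in\mathcal Q_F$: every child that meets $Q$ lies in $Q$, and there $g$ has been replaced by its $u$-average. As $\langle f\sigma\rangle_Q=f_Q^\sigma\sigma_Q$,
$$\sum_{Q\in\mathcal Q_F}f_Q^\sigma\sigma_Q\int_Qgu\le2f_F^\sigma\int\Big(\sum_{Q\in\mathcal S,\,Q\subset F}\sigma_Q1_Q\Big)g_Fu\le2\mathfrak T_2f_F^\sigma\sigma(F)^{1/p}\|g_F\|_{L^{p'}(u)}.$$
By Hölder over $F$ it remains to see $\sum_F\|g_F\|^{p'}_{L^{p'}(u)}\le C\|g\|^{p'}_{L^{p'}(u)}$.

*The functions $g_F$.* The sets $F\setminus\bigcup\mathrm{ch}(F)$ are disjoint, which handles the first part of $g_F$. For $F'\in\mathcal F^*(F)$ with $F'\subset Q\in\mathcal Q_F$, let $G=\pi_{\mathcal G}(F')$. Then $F'\subset G\subset\pi_{\mathcal G}(Q)\subset F$ and $g^u_{F'}\le2g_G^u$. For fixed $G$ these $F'$ overlap at most twice: if $F_1'\subsetneq F_2'\subsetneq F_3'$ were three of them, the $\mathcal F$-parent of $F_1'$ contains $G$ and is contained in $F_2'$, so $G\subset F_2'\subsetneq F_3'\subset G$,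 a contradiction. Hence
$$\sum_F\sum_{F'\in\mathcal F^*(F)}(g^u_{F'})^{p'}u(F')\le2^{p'}\cdot2\sum_G(g_G^u)^{p'}u(G)\le C\|g\|^{p'}_{L^{p'}(u)}.\qquad\square$$

**Step 5: proof of (b').** Let $\mathcal S\subset\mathcal D^t$ be finite and strongly sparse. Corollary 8 with $E=X$, applied to $\{Q\in\mathcal S:Q\subset Q_0\}$, gives $\mathfrak T_1\le C[u,\sigma]_{A,p}$. With $(p,A,u,\sigma)$ replaced by $(p',B,\sigma,u)$, using $\bar B\in B_p$, it gives $\mathfrak T_2\le C[\sigma,u]_{B,p'}$. For admissible $f$, a ball $B_0\supset\operatorname{supp}(f\sigma)$ and $0\le g\in L^{p'}(u)$, Proposition 6, splitting, monotone convergence and Proposition 9 give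
$$\int_{B_0}|T(f\sigma)|gu\,d\mu\le C\sum_t\sum_{Q\in\mathcal S_t}\langle|f|\sigma\rangle_Q\langle gu\rangle_Q\mu(Q)\le C\big([u,\sigma]_{A,p}+[\sigma,u]_{B,p'}\big)\|f\|_{L^p(\sigma)}\|g\|_{L^{p'}(u)}.$$
Take the supremum over $\|g\|_{L^{p'}(u)}\le1$ and let $B_0\uparrow X$. So Theorem 1 follows once Theorem 7 is proved.

## 6. Pure growth and pure stacking

We try Theorem 7 by hand in two extreme cases.

*Pure growth.* Let $\mu$ be Lebesgue measure, $Q_k=[0,2^{-k})$ for $0\le k\le K$, and $u=1_{Q_K}$. Then $u_{Q_k}=2^{k-K}$: the average doubles at each step. By (2) the hypothesis says $\sigma_{Q_k}\le A^{-1}(2^{K-k})^{p'}$. On $Q_k\setminus Q_{k+1}$ (on $Q_K$ if $k=K$) the sum $\sum u_Q1_Q$ is at most $2\cdot2^{k-K}$, so with $i=K-k$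
$$\int\Big(\sum_ku_{Q_k}1_{Q_k}\Big)^{p'}\sigma\le2^{p'}\sum_k2^{(k-K)p'}\sigma(Q_k)\le2^{p'}\,2^{-K}\sum_{i\ge0}2^i\Big(\frac{A^{-1}(2^i)}{2^i}\Big)^{p'}.$$
Since $A^{-1}(t)/t$ is nonincreasing, the terms with $i\ge1$ are at most $2\int_{2^{i-1}}^{2^i}(A^{-1}(t)/t)^{p'}dt$. By Lemma 3(iii) the right side is $\le C\,2^{-K}=C\,u(Q_0)$. On the tower, Theorem 7 is exactly the integral condition.

*Pure stacking.* Let $\mathcal S$ be strongly sparse with top cube $P$, and $u=1$ on $P$. The hypothesis says $\sigma_Q\le A^{-1}(1)^{p'}$. Let $N=\sum_Q1_Q$, and let $O_n=\{N\ge n+1\}$, the union of the $n$-th generation. Then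
$$\int N^{p'}\sigma\le C\sum_{n\ge0}(n+1)^{p'-1}\sigma(O_n)\le C\sum_{n\ge0}(n+1)^{p'-1}A^{-1}(1)^{p'}2^{-n}\mu(P)\le C\,u(P).$$
Here the sparseness does all the work, and no integral is needed.

So the guess survives both. A general family mixes growth and stacking, and the difficulty lies in the mixture.

## 7. Principal cubes and typical values of $\log u$

We begin the proof of Theorem 7. Write $q=p'=1+r$; constants depend only on $p,A$. Cubes with $u_Q=0$ contribute nothing, and we discard them. Both sides split over the maximal cubes of $\mathcal S$, so assume that $\mathcal S$ has a single maximal cube $P$.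

**Step 1: notation, and what the bump says about the distribution of $u$.** Let
$$\lambda_Q=\|u^{1/p}\|_{A,Q}\in(0,\infty),\qquad D_Q=u_Q^r\sigma_Q,\qquad\delta_Q=u_Q/\lambda_Q^p.$$
(The number $\delta_Q$ has nothing to do with the $\delta$ of Section 4.) From $\sigma_Q\le\lambda_Q^{-p'}=\lambda_Q^{-pr}$,
$$D_Q\le\delta_Q^r,\qquad u_Q^q\,\sigma(Q)=u(Q)D_Q.\tag{7}$$
So a cube costs $u(Q)D_Q$. Let $d\nu_Q=1_Qu\,d\mu/u(Q)$, a probability measure, and $\varphi(t)=A(t^{1/p})/t$. Since $\mu(Q)^{-1}\int_QA(u^{1/p}/\lambda_Q)\,d\mu\le1$ and $u/\lambda_Q^p=\delta_Qu/u_Q$,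
$$E_{\nu_Q}\big[\varphi(\delta_Qu/u_Q)\big]=\frac{\lambda_Q^p}{u(Q)}\int_{Q\cap\{u>0\}}A(u^{1/p}/\lambda_Q)\,d\mu\le\frac1{\delta_Q}.\tag{8}$$
By convexity $A(\tau^{1/p}s)\ge\tau^{1/p}A(s)$ for $\tau\ge1$, so
$$\varphi(\tau t)\ge\tau^{-1/p'}\varphi(t)\qquad(\tau\ge1).\tag{9}$$
Fix an integer $x_0\ge1$ with $A(2^{(x_0-1)/p})>0$, and put $w(x)=\varphi(2^x)$ for integers $x\ge x_0$. By (9) and Lemma 3(ii) with $t=s^p$,
$$\Sigma_0:=\sum_{x\ge x_0}w(x)^{-r}\le C\int_{2^{x_0-1}}^\infty\varphi(t)^{-r}\frac{dt}t<\infty.\tag{10}$$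
This is the only place where the hypothesis on $A$ is used. In particular $w\ge c$ and $w(x)\to\infty$, and by (9) $\varphi\ge c$ on $[2^{x_0},\infty)$. Hence
$$\delta_Q=\langle u/\lambda_Q^p\rangle_Q\le2^{x_0}+c^{-1}\langle A(u^{1/p}/\lambda_Q)\rangle_Q\le C_0,\qquad D_Q\le C_0^r.\tag{11}$$
Let $m_Q\in\mathbb Z$ satisfy $2^{-m_Q}\le\delta_Q<2^{1-m_Q}$. Then $m_Q\ge-M_0$ with a constant $M_0\ge0$. Let
$$\xi=\lfloor\log_2u\rfloor\text{ on }\{u>0\},\qquad v_Q=\lfloor\log_2u_Q\rfloor,\qquad Y_Q=\xi-v_Q.$$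
Then $u/u_Q\in(2^{Y_Q-1},2^{Y_Q+1})$ and $\delta_Qu/u_Q\in(2^{Y_Q-1-m_Q},2^{Y_Q+2-m_Q})$. So (8) and (9), with $\tau<8$, give
$$E_{\nu_Q}\big[w(Y_Q-1-m_Q)1_{\{Y_Q-1-m_Q\ge x_0\}}\big]\le8\cdot2^{m_Q}.\tag{12}$$
Also, for $k\ge1$, directly from the definition of $\nu_Q$,
$$\nu_Q(Y_Q\le-k)\le\nu_Q(u<2^{1-k}u_Q)\le2^{1-k}.\tag{13}$$

**Step 2: typical values.** The point is that a cube with $D_Q\approx2^{-j}$ has $\log_2(u/u_Q)$ in a small set, with probability at least one half. For $m\ge-M_0$ let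
$$Z_m=\{y\in\mathbb Z:-3\le y\le m+x_0\}\cup\{y>m+x_0:\ w(y-1-m)\le32\cdot2^m\}.$$
If $y\notin Z_m$, then either $y\le-4$, or $y-1-m\ge x_0$ and $w(y-1-m)>32\cdot2^m$. By (13), (12) and Markov's inequality, $\nu_Q(Y_Q\in Z_{m_Q})\ge1-\frac18-\frac14\ge\frac12$. Moreover
$$\sum_{m\ge-M_0}2^{-rm}\,\#Z_m\le C+\sum_{x\ge x_0}\ \sum_{m:\,2^m\ge w(x)/32}2^{-rm}\le C+C\sum_{x\ge x_0}w(x)^{-r}\le C.\tag{14}$$
For $j\in\mathbb Z$ and $l\ge0$ put
$$J(j)=\Big\{m\in\mathbb Z:-M_0\le m\le\frac{j+1}r+1\Big\},\qquad Z_j^l=\bigcup_{m\in J(j)}\big(Z_m-l+\{0,1\}\big).$$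
By (14),
$$\sum_{j\in\mathbb Z}2^{-j}\,\#Z_j^l\le2\sum_m\#Z_m\sum_{j\ge r(m-1)-1}2^{-j}\le C\quad\text{uniformly in }l.\tag{15}$$
If $2^{-j-1}<D'\le2^{-j}$ and $D'\le\delta_Q^r$, then $2^{1-m_Q}>\delta_Q>2^{-(j+1)/r}$, so $m_Q\in J(j)$. If in addition $2^{-l}u_F\le u_Q<2^{1-l}u_F$, then $v_Q-v_F\in\{-l,-l+1\}$ and $\xi-v_F=Y_Q+(v_Q-v_F)$, so
$$\nu_Q(\xi-v_F\in Z_j^l)\ge\tfrac12.\tag{16}$$

**Step 3: principal cubes.** We separate growth from stacking. Let $\mathcal F\subset\mathcal S$ be defined by: $P\in\mathcal F$, and the $\mathcal F$-children of $F\in\mathcal F$ are the maximal $Q\in\mathcal S$, $Q\subsetneq F$, with $u_Q\ge2u_F$. Let $\pi(Q)$ be the minimal $F\in\mathcal F$ containing $Q$, and $\mathcal T(F)=\{Q\in\mathcal S:\pi(Q)=F\}$. Then $u_Q<2u_F$ for $Q\in\mathcal T(F)$: otherwise $Q$ would lie in an $\mathcal F$-child of $F$. Different children of the same cube are disjoint, so if $F'\subsetneq F$ are in $\mathcal F$, then $F'$ is a descendant of $F$ and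 $u_{F'}\ge2u_F$. In the tower of Section 6 every cube is principal; in the stacking case only $P$ is.

**Lemma 10.** For finite $Z\subset\mathbb Z$, $\sum_{F\in\mathcal F}u(F)\,\nu_F(\xi-v_F\in Z)\le\#Z\;u(P)$.

*Proof.* The left side is $\int_Pu(x)\sum_{F\ni x}1[\xi(x)-v_F\in Z]\,d\mu$. Along the chain of $F\ni x$ the integers $v_F$ strictly increase, so the inner sum is at most $\#Z$. $\square$

**Lemma 11.** $\sum_{F\in\mathcal F}u_F^q\,\sigma(F)\le C\,u(P)$.

*Proof.* By (7) the sum is $\sum_Fu(F)D_F$. If $2^{-j-1}<D_F\le2^{-j}$, then $\nu_F(\xi-v_F\in Z_j^0)\ge\frac12$ by (16) with $Q=F$, $l=0$. By Lemma 10 the sum of $u(F)D_F$ over such $F$ is at most $2^{-j}\cdot2\,\#Z_j^0\,u(P)$. Sum over $j$ with (15). $\square$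

Lemma 11 is the tower computation made general: growth alone is under control.

**Step 4: measuring the stacks.** We reduce Theorem 7 to a decay statement. For $l\ge0$ let
$$\mathcal T_l(F)=\{Q\in\mathcal T(F):2^{-l}u_F\le u_Q<2^{1-l}u_F\},\qquad N_{F,l}=\sum_{Q\in\mathcal T_l(F)}1_Q.$$
Then $\sum_{Q\in\mathcal S}u_Q1_Q\le\sum_{l\ge0}2^{1-l}\sum_Fu_FN_{F,l}$. By Minkowski's inequality in $L^q(\sigma)$ it suffices to show
$$\Big\|\sum_Fu_FN_{F,l}\Big\|^q_{L^q(\sigma)}\le C(1+l)^{2q}u(P).\tag{17}$$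

**Lemma 12.** If $a_{k+1}\ge2a_k>0$ and $N_k\in\{0,1,2,\dots\}$ (finite sequences), then $\big(\sum a_kN_k\big)^q\le C\sum a_k^qN_k^{2q}$.

*Proof.* We may assume that some $N_k\ge1$; let $K$ be the last such index. For $k\le K$: if $N_k\le2^{(K-k)/2}$, then $a_kN_k\le2^{-(K-k)/2}a_K\le2^{-(K-k)/2}a_KN_K^2$. Otherwise $a_kN_k\le2^{-(K-k)/2}a_kN_k^2$. Hence $\sum a_kN_k\le C\max_ka_kN_k^2$. $\square$

Let $\mathcal C_n=\mathcal C_n^l(F)$ be the $n$-th generation of $\mathcal T_l(F)$ ($\mathcal C_0$ = the maximal elements), and $O_n=O_n^l(F)=\bigcup\mathcal C_n=\{N_{F,l}\ge n+1\}$. By strong sparseness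
$$\mu(O_n)\le2^{-n}\mu(F),\qquad\mu(Q\cap O_n)\le2^{-(n-i)}\mu(Q)\quad(Q\in\mathcal C_i,\ i\le n).\tag{18}$$
Lemma 12 at each point, along the chain of $F\ni x$, and $N^{2q}\le C\sum_{0\le n<N}(n+1)^{2q-1}$ give
$$\Big\|\sum_Fu_FN_{F,l}\Big\|^q_{L^q(\sigma)}\le C\sum_{n\ge0}(n+1)^{2q-1}\sum_Fu_F^q\,\sigma(O_n^l(F)).\tag{19}$$

**Lemma 13 (Main Lemma).** If $n\ge\max(32,8ql)$, then $\sum_Fu_F^q\,\sigma(O_n^l(F))\le C2^{-n/8}u(P)$.

Granting this, (17) follows from (19). For $n<32+8ql$ use Lemma 11 with $\sigma(O_n)\le\sigma(F)$, which costs $C(1+l)^{2q}u(P)$; for larger $n$ use Lemma 13. So Theorem 7 is reduced to Lemma 13.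

## 8. Direct charging, and the doubly logarithmic bump that defeats it

Two bounds for the sum in Lemma 13 are at hand, and neither suffices. Lemma 11 gives $Cu(P)$, with no decay in $n$, because $\sigma(O_n)$ may be all of $\sigma(F)$: nothing forces $\sigma$ to follow $\mu$. On the other hand, each $R\in\mathcal C_n$ has $\sigma(R)=D_Ru_R^{-r}\mu(R)\le C_0^r2^{lr}u_F^{-r}\mu(R)$ by (11), whence $u_F^q\sigma(O_n)\le C2^{lr}2^{-n}u(F)$. This decays, but $\sum_Fu(F)$ is not bounded by $Cu(P)$: in the tower of Section 6 it equals $(K+1)u(P)$.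

The sensible attempt is to stop halfway and use both.

**Step 1: the halfway cubes.** The purpose is to obtain small numbers $D_Q'$ without losing the typical values. Fix $l$ and $n\ge\max(32,8ql)$, and let $i=\lfloor n/2\rfloor\ge16$. For $Q\in\mathcal C_i^l(F)$ put
$$D_Q'=u_Q^r\,\frac{\sigma(Q\cap O_n)}{\mu(Q)}\le D_Q\le\delta_Q^r.$$
The set $Q\cap O_n$ is the disjoint union of the $R\in\mathcal C_n$ with $R\subset Q$. By the bound for $\sigma(R)$ above, (18), and $u_Q^r\le2^{(1-l)r}u_F^r$,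
$$D_Q'\le(2C_0)^r2^{-(n-i)}\le C2^{-n/2}.\tag{20}$$
Also $u_F^q\sigma(O_n)\le2^{lq}\sum_{Q\in\mathcal C_i}u_Q^q\sigma(Q\cap O_n)=2^{lq}\sum_{Q\in\mathcal C_i}u(Q)D_Q'$. As $2^{lq}\le2^{n/8}$, Lemma 13 will follow from
$$\sum_F\sum_{Q\in\mathcal C_i^l(F)}u(Q)D_Q'\le C2^{-n/4}u(P).\tag{21}$$
Let $\mathcal R_j(F)=\{Q\in\mathcal C_i^l(F):2^{-j-1}<D_Q'\le2^{-j}\}$. By (20) only $j\ge n/2-C$ occur. For $Q\in\mathcal R_j(F)$ we have $m_Q\in J(j)$, and (16) holds.

**Step 2: charging $Q$ to itself.** By (16), $u(Q)\le2\int_Qu\,1[\xi-v_F\in Z_j^l]\,d\mu$ for $Q\in\mathcal R_j(F)$. These cubes are disjoint in $F$, so Lemma 10 gives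
$$\sum_F\sum_{Q\in\mathcal R_j(F)}u(Q)\le2\,\#Z_j^l\,u(P),\qquad\sum_F\sum_{Q\in\mathcal C_i^l(F)}u(Q)D_Q'\le2\sum_{j\ge n/2-C}2^{-j}\,\#Z_j^l\;u(P).\tag{22}$$
So we get the *tail* of the convergent series (15). Is that enough?

*For logarithmic bumps, yes.* If $A(t)=t^p\log(e+t)^{p-1+\delta}$, then $w(x)=\log(e+2^{x/p})^{p-1+\delta}\ge cx^{p-1+\delta}$, so $\#Z_m\le C(1+|m|)+C2^{m/(p-1+\delta)}\le C2^{(r-\omega)m}$ for $m\ge-M_0$, where $\omega=r-\frac1{p-1+\delta}>0$. Hence $\#Z_j^l\le C2^{(r-\omega)j/r}$ for $j\ge0$, and the tail in (22) is at most $C2^{-\omega n/(2r)}$. This is exponential decay, which for $n\ge C(1+l)$ with $C$ large also absorbs $2^{lq}$. With the threshold $C(1+l)$ in place of $32+8ql$, the proof of (17) goes through.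

*For doubly logarithmic bumps, no.* For the third function of Section 2, $w(x)\le Cx^{p-1}(\log(2+x))^{p-1+\delta}$. If $m$ is large and $x_0\le x\le c2^{rm}m^{-1-\delta r}$ with $c$ small, then $x^{p-1}\le c^{p-1}2^mm^{-(p-1)-\delta}$ and $\log(2+x)\le Cm$, so $w(x)\le32\cdot2^m$. Hence $\#Z_m\ge c2^{rm}m^{-1-\delta r}$. Taking for $m$ the largest element of $J(j)$, we have $rm>j+1$ and $\#Z_j^l\ge c2^jj^{-1-\delta r}$ for large $j$. So the tail in (22) is at least $cn^{-\delta r}$. Inserted in (19), this gives $\sum_n(n+1)^{2q-1}n^{-\delta r}$, which diverges when $\delta r\le2q$, i.e. when $\delta\le2p$.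

This is the exact point of failure: the hypothesis says that $\sum_j2^{-j}\#Z_j^l$ converges and no more, and the height of the stacks demands a rate.

## 9. Relative entropy and the remaining cubes

What is wasteful in (22)? The factor $\#Z_j^l$, exponentially large in $j$, counts how many principal cubes can put the value $\xi(x)$ into their typical set. Ask whether $F$ itself already gives the set $\{\xi-v_F\in Z_j^l\}$ a little mass. If it does, we charge $F$ instead of $Q$, and gain a factor $2^{-i}$ because the $i$-th generation has small total $u$-measure. If it does not, then in passing from $F$ to $Q$ the *law* of $\xi$ changes drastically: a set of probability below $2^{-n/8}$ becomes one of probability at least $\frac12$. Such a change carries relative entropy, and relative entropy has a budget, namely the entropy of the law of $\xi$. For the cubes in question that entropy is only $O(1+|j|)$, whereas $\#Z_j^l$ may be exponential in $j$.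

**Definition.** For measurable $E\subset P$ with $u(E)>0$, let $\mathsf L_E$ be the law of $\xi$ under $1_Eu\,d\mu/u(E)$, a probability on $\mathbb Z$, and
$$\mathcal H(E)=\sum_x\mathsf L_E(x)\log_2\frac1{\mathsf L_E(x)}\in[0,\infty],\qquad\mathrm{KL}(\mathsf L\|\mathsf L')=\sum_x\mathsf L(x)\log_2\frac{\mathsf L(x)}{\mathsf L'(x)}$$
the entropy, and the relative entropy of laws with $\mathsf L'>0$ wherever $\mathsf L>0$. We use that $\mathrm{KL}\ge0$, and the log-sum inequality: merging values does not increase $\mathrm{KL}$.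

Example: on $[0,1)$ let $u=1$ on $E_1=[0,\frac23)$ and $u=2$ on $E_2=[\frac23,1)$. Then $u(E_1)=u(E_2)=\frac23$, $\mathsf L_{[0,1)}$ is uniform on $\{0,1\}$, and $\mathcal H([0,1))=1$. Each $E_k$ has $\mathcal H(E_k)=0$ and $\mathrm{KL}(\mathsf L_{E_k}\|\mathsf L_{[0,1)})=1$. So $\frac43\cdot1=\frac23(0+1)+\frac23(0+1)$. This is the next lemma in a special case.

**Step 1: the chain rule.** It says that splitting a set spends entropy.

**Lemma 14.** If $E=\bigsqcup_kE_k$ is a finite measurable partition and $u(E)>0$, then in $[0,\infty]$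
$$u(E)\mathcal H(E)=\sum_{k:\,u(E_k)>0}u(E_k)\big(\mathcal H(E_k)+\mathrm{KL}(\mathsf L_{E_k}\|\mathsf L_E)\big).$$

*Proof.* Since $u(E)\mathsf L_E=\sum_ku(E_k)\mathsf L_{E_k}$, $u(E)\mathcal H(E)=\sum_ku(E_k)\sum_x\mathsf L_{E_k}(x)\log_2\frac1{\mathsf L_E(x)}$ with nonnegative terms. The series for $\mathrm{KL}(\mathsf L_{E_k}\|\mathsf L_E)$ converges absolutely: $\mathsf L_{E_k}/\mathsf L_E\le u(E)/u(E_k)$ bounds the positive logarithms, and $\mathsf L_{E_k}\log_2^+(\mathsf L_E/\mathsf L_{E_k})\le C\mathsf L_E$ because $t\log_2(1/t)\le C$ on $(0,1]$. Hence the inner sum equals $\mathcal H(E_k)+\mathrm{KL}(\mathsf L_{E_k}\|\mathsf L_E)$. $\square$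

**Step 2: the budget.** We bound the entropy of the cubes that will occur.

**Lemma 15.** If $m_Q\in J(j)$, then $\mathcal H(Q)\le C(1+|j|)$.

*Proof.* $\mathcal H(Q)$ is the entropy of $\xi$, hence of its translate $Y_Q$, under $\nu_Q$. By Gibbs' inequality, $\mathcal H(Q)\le E_{\nu_Q}\log_2\frac1{\theta(Y_Q)}$ for every positive $\theta$ on $\mathbb Z$ with $\sum\theta\le1$. (With $\ell$ the law of $Y_Q$: $\ell\log_2\frac1\ell\le\ell\log_2\frac1\theta+(\theta-\ell)/\ln2$ at each point; sum.) With $m=m_Q$ take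
$$\theta(y)=\begin{cases}\frac13\,2^y,&y\le-1,\\\frac13(m+x_0+1)^{-1},&0\le y\le m+x_0,\\\frac13\Sigma_0^{-1}w(y-1-m)^{-r},&y\ge0,\ y>m+x_0.\end{cases}$$
Each line has sum at most $\frac13$, the last by (10). Now estimate the expectation of $\log_2\frac1\theta$. On the first line use $\sum_{k\ge1}\nu_Q(Y_Q\le-k)\le\sum_{k\ge1}2^{1-k}$ from (13). On the last use Jensen's inequality for $\log_2(1+\cdot)$ and (12). This gives
$$\mathcal H(Q)\le C+\sum_{k\ge1}2^{1-k}+\log_2(2+|m|+x_0)+r\log_2(1+8\cdot2^m)\le C(1+|m|)\le C(1+|j|).$$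
The last step holds because $-M_0\le m\le\frac{j+1}r+1$. $\square$

**Step 3: ordinary principal cubes.** We now prove (21), with the notation of Section 8, Step 1; this step treats the cubes $F$ that already see the typical set. Call $F$ *ordinary* (for $j$) if $\nu_F(\xi-v_F\in Z_j^l)\ge2^{-n/8}$. By Lemma 10, $\sum_{F\text{ ordinary}}u(F)\le2^{n/8}\,\#Z_j^l\,u(P)$. Also, by (18), $\sum_{Q\in\mathcal C_i}u(Q)\le2^{1-l}u_F\,\mu(O_i)\le2^{1-i}u(F)$. So the ordinary part of (21) is at most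
$$\sum_j2^{-j}\,2^{1-i}\,2^{n/8}\,\#Z_j^l\;u(P)\le C2^{-3n/8}u(P)$$
by (15). Here convergence of the series is all that we need.

**Step 4: exceptional principal cubes spend entropy.** We show that each halfway cube below an exceptional $F$ costs at least one bit. Call $F$ *exceptional* (for $j$) if $\nu_F(\xi-v_F\in Z_j^l)<2^{-n/8}$. Let $\mathcal E_j$ be the set of exceptional $F$ with $\mathcal R_j(F)\ne\emptyset$, and $\mathcal R_j=\bigcup_{F\in\mathcal E_j}\mathcal R_j(F)$. For $Q\in\mathcal R_j(F)$, $F\in\mathcal E_j$, put $a=\nu_Q(\xi-v_F\in Z_j^l)\ge\frac12$ and $b=\nu_F(\xi-v_F\in Z_j^l)$; then $b>0$ since $Q\subset F$. The log-sum inequality gives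
$$\mathrm{KL}(\mathsf L_Q\|\mathsf L_F)\ge a\log_2\frac ab+(1-a)\log_2\frac{1-a}{1-b}\ge a\log_2\frac1b-1\ge\frac n{16}-1\ge1.\tag{23}$$

**Claim.** $\sum_{Q\in\mathcal R_j}u(Q)\le C(1+|j|)\,u(P)$.

Given the claim, the exceptional part of (21) is at most $\sum_{j\ge n/2-C}2^{-j}\,C(1+|j|)\,u(P)\le C2^{-n/4}u(P)$. This proves (21), hence Lemma 13. It remains to prove the claim.

**Step 5: how the cubes are arranged.** For an induction we need the following observation.

(O) *If $F'\in\mathcal F$, $F'\subsetneq F$ and $Q\in\mathcal T(F)$, then $F'\subsetneq Q$ or $F'\cap Q=\emptyset$.* Otherwise $F'\supseteq Q$, which contradicts $\pi(Q)=F$.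

**Step 6: total spending is at most the budget.** For measurable $E\subset P$ let
$$S(E)=\sum_{F\in\mathcal E_j,\,F\subset E}\ \sum_{Q\in\mathcal R_j(F)}u(Q)\,\mathrm{KL}(\mathsf L_Q\|\mathsf L_F).$$
If $u(E)=0$, then $S(E)=0$, because every cube has $u(F)>0$. For $u(E)>0$ we show
$$S(E)\le u(E)\mathcal H(E)\tag{24}$$
by induction on the number of $F\in\mathcal E_j$ with $F\subset E$. If this number is $0$, then $S(E)=0$. Otherwise let $F_1,\dots,F_s$ be the maximal elements of $\{F\in\mathcal E_j:F\subset E\}$. They are disjoint, and $S(E)=\sum_\alpha S(F_\alpha)$.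

For $F=F_\alpha$ let $\mathcal R_j(F)=\{Q_k\}\ne\emptyset$. These cubes are disjoint, and $Q_k\subsetneq F$ as $i\ge1$. Put $E'=F\setminus\bigcup Q_k$. By (O) each $F'\in\mathcal E_j$ with $F'\subsetneq F$ lies in some $Q_k$ or in $E'$. Neither the $Q_k$ nor $E'$ contains $F$, so the induction hypothesis applies to them. With Lemma 14 for the partition of $F$ into the $Q_k$ and $E'$,
$$S(F)=\sum_ku(Q_k)\,\mathrm{KL}(\mathsf L_{Q_k}\|\mathsf L_F)+\sum_kS(Q_k)+S(E')\le u(F)\mathcal H(F).$$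
Then $S(E)=\sum_\alpha S(F_\alpha)\le\sum_\alpha u(F_\alpha)\mathcal H(F_\alpha)\le u(E)\mathcal H(E)$, by Lemma 14 again for the partition of $E$ into the $F_\alpha$ and the rest. This proves (24).

**Step 7: proof of the claim.** We apply (24) below each maximal halfway cube. The maximal elements $Q_0$ of $\mathcal R_j$ are disjoint, so $\sum u(Q_0)\le u(P)$. Let $Q\in\mathcal R_j$, $Q\subsetneq Q_0$, $F=\pi(Q)$, $F_0=\pi(Q_0)$. Both $F$ and $F_0$ contain $Q$, so they are nested. $F\ne F_0$, because $\mathcal R_j(F_0)$ is a disjoint family. $F\supsetneq F_0$ is impossible, since $Q\subset F_0$ and $F$ is minimal. So $F\subsetneq F_0$, and by (O) $F\subsetneq Q_0$. Hence $Q$ is counted in $S(Q_0)$. Since $m_{Q_0}\in J(j)$, (23), (24) and Lemma 15 give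
$$\sum_{Q\in\mathcal R_j,\,Q\subsetneq Q_0}u(Q)\le S(Q_0)\le u(Q_0)\mathcal H(Q_0)\le C(1+|j|)\,u(Q_0).$$
Adding $u(Q_0)$ and summing over $Q_0$ gives the claim. With it Lemma 13 and Theorem 7 are proved, hence Theorem 1 by Section 5, and Theorem 2 by Theorem 1 and Section 3. $\blacksquare$
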